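\title{The vertex-edge marking game on Apollonian networks\\ and graphs of bounded treewidth}

\begin{abstract}
In the vertex-edge marking game Alice marks vertices and Bob marks edges of a graph $G$, and Bob tries to accumulate many marked edges at an unmarked vertex. The vertex-edge coloring number $\operatorname{col}_{ve}(G)$ is one more than the largest number he can force. We prove that $\operatorname{col}_{ve}(G)\le k+1$ for every finite graph $G$ of treewidth at most $k$, provided $k\ge 3$. In particular $\operatorname{col}_{ve}(G)\le 4$ for every Apollonian network $G$, which confirms a conjecture of Herden et al. We also show that every finite graph containing the square of the path on $38$ vertices has $\operatorname{col}_{ve}\ge 4$. Hence $4$ is the exact maximum over Apollonian networks, over graphs of treewidth at most $3$, and over graphs of treewidth at most $2$, and the hypothesis $k\ge3$ cannot be dropped.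
\end{abstract}

\section{The game and the results}\label{sec:intro}

The \emph{vertex-edge marking game} is played by Alice and Bob on a finite graph $G=(V,E)$. They move alternately, Alice first. Alice marks an unmarked vertex and Bob marks an unmarked edge; a player with nothing left to mark passes. The game ends when every vertex is marked. At any moment the \emph{score} of a vertex $v$ is the number of marked edges incident to $v$ if $v$ is unmarked, and $0$ if $v$ is marked. The \emph{final score} is the maximum of the scores over all vertices and all moments of the game. Alice wants to minimize it and Bob wants to maximize it. The \emph{vertex-edge coloring number} $\operatorname{col}_{ve}(G)$ is $1$ plus the final score under optimal play.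

The tension in the game is that a move of Bob can raise two scores, while the reply of Alice removes only one vertex from the competition. A score never exceeds the degree, so $\operatorname{col}_{ve}(G)\le\Delta(G)+1$, but large degrees alone do not help Bob: on a star Alice marks the center, every other vertex has degree $1$, and $\operatorname{col}_{ve}\le2$. What helps Bob is room to threaten two vertices at once.

\begin{example}\label{ex:path}
Let $P_6$ be the path on $1,\dots,6$. After Alice's first move, one of the disjoint edges $\{2,3\}$, $\{4,5\}$ has both ends unmarked, and Bob marks it. After Alice's reply one end is still unmarked. It has score $1$ and a second, unmarked edge, which Bob marks. So the final score is at least $2$, and since $\Delta(P_6)=2$ we get $\operatorname{col}_{ve}(P_6)=3$.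
\end{example}

It is known (Bre\v{s}ar et al.) that $\operatorname{col}_{ve}(G)\le5$ for every finite planar graph $G$. An \emph{Apollonian network} is a finite planar graph obtained from a triangle embedded in the plane by repeatedly choosing a triangular face, inserting a new vertex inside it, and joining the new vertex to the three corners of that face. Herden et al.\ \cite{Herden} conjectured that $\operatorname{col}_{ve}(G)\le4$ for every Apollonian network $G$. We prove this conjecture in a more general form, in which planarity plays no role. Treewidth is recalled in Section~\ref{sec:orders}.

\begin{theorem}\label{thm:upper}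
Let $k\ge3$. Every finite graph $G$ of treewidth at most $k$ satisfies $\operatorname{col}_{ve}(G)\le k+1$, even if Bob is allowed to pass at any time. Every Apollonian network has treewidth at most $3$, so $\operatorname{col}_{ve}(G)\le4$ for every Apollonian network $G$.
\end{theorem}

For integers $n,r\ge1$ let $P_n^r$ be the $r$-th power of the path on $n$ vertices: its vertices are $1,\dots,n$, and $i,j$ are adjacent if and only if $1\le|i-j|\le r$.

\begin{theorem}\label{thm:lower}
Every finite graph that contains $P_{38}^2$ as a subgraph has $\operatorname{col}_{ve}\ge4$. Consequently:
\begin{enumerate}
\item[(a)] for $n\ge38$ the graph $P_n^3$ is an Apollonian network with $\operatorname{col}_{ve}(P_n^3)=4$;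
\item[(b)] the maximum of $\operatorname{col}_{ve}$ is $4$ over Apollonian networks, over graphs of treewidth at most $3$, and over graphs of treewidth at most $2$;
\item[(c)] the bound of Theorem~\ref{thm:upper} fails for $k=1$ and for $k=2$.
\end{enumerate}
\end{theorem}

A one-line strategy for Alice gives $\operatorname{col}_{ve}\le k+2$ for treewidth at most $k$ (Proposition~\ref{prop:easy}). This bound is attained for $k=1$ by $P_6$ and for $k=2$ by $P_{38}^2$. Extrapolating, one would expect the value $5$ for $k=3$; Theorem~\ref{thm:upper} says that the pattern breaks there. We do not claim that $k+1$ is attained for $k\ge4$.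

Section~\ref{sec:orders} replaces treewidth by a vertex order and shows how the simple strategy loses. Section~\ref{sec:good} repairs it, by means of an invariant that counts in advance the marked edges Bob can force. Sections~\ref{sec:round} and~\ref{sec:cases} prove that Alice can maintain the invariant, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Clique orders and the parent rule}\label{sec:orders}

A \emph{tree decomposition} of a graph $F$ is a tree $T$ together with a set $B_\tau\subseteq V(F)$, called a \emph{bag}, for each node $\tau$ of $T$, such that both ends of every edge of $F$ lie in a common bag, and for every vertex $v$ the nodes whose bags contain $v$ form a nonempty subtree of $T$. Its \emph{width} is the largest size of a bag minus $1$, and the \emph{treewidth} of $F$ is the least width of a tree decomposition of $F$.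

For $n>r$ the bags $\{i,\dots,i+r\}$, $1\le i\le n-r$, arranged along a path, show that $P_n^r$ has treewidth at most $r$. An Apollonian network has treewidth at most $3$. Indeed, start with the single bag formed by the initial triangle and maintain that the three corners of every face lie in a common bag: when $v$ is inserted into a face with corner set $C$, attach the new bag $C\cup\{v\}$ as a leaf to a bag containing $C$; the three new faces have their corners in the new bag.

Given a linear order $<$ on the vertices of a graph $G$, the neighbors of $v$ that precede $v$ are its \emph{parents}, and $c$ is a \emph{child} of $v$ if $v$ is a parent of $c$. We say ``earlier'' and ``later'' for $<$ and $>$. The order is a \emph{$k$-clique order} if every vertex has at most $k$ parents and these are pairwise adjacent. We shall use the second condition in the following form.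
\begin{quote}
\textbf{(Clique)} If $x<y$ are parents of the same vertex, then $x$ is a parent of $y$.
\end{quote}
The natural order on $P_n^r$ is an $r$-clique order, and the order of insertion on an Apollonian network is a $3$-clique order, because the parents of an inserted vertex are the corners of its face. The next lemma is the standard passage from treewidth to a chordal supergraph with a reversed perfect elimination order.

\begin{lemma}\label{lem:order}
Every finite graph $F$ of treewidth at most $k$ is a spanning subgraph of a graph $G$ that has a $k$-clique order.
\end{lemma}

\begin{proof}
Take a tree decomposition of width at most $k$ and root its tree. Let $G$ be the graph on $V(F)$ in which two vertices are adjacent if they lie in a common bag; it contains $F$. For a vertex $v$ let $\tau(v)$ be the node closest to the root whose bag contains $v$, and order the vertices by the depth of $\tau(v)$, breaking ties arbitrarily. Let $w$ be a parent of $v$, and let $\rho$ be a node with $v,w\in B_\rho$. Both $\tau(v)$ and $\tau(w)$ lie on the path from the root to $\rho$, and $\tau(w)$ is not deeper than $\tau(v)$, so $\tau(v)$ lies on the path from $\tau(w)$ to $\rho$. The nodes whose bags contain $w$ form a subtree, so $w\in B_{\tau(v)}$.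 Thus all parents of $v$ lie in $B_{\tau(v)}\setminus\{v\}$, which has at most $k$ elements, pairwise adjacent in $G$.
\end{proof}

To keep the two kinds of marking apart we say from now on that Alice \emph{deletes} the vertices she marks; a vertex that she has not deleted is \emph{alive}. The graph itself does not change: Bob may still mark an edge with a deleted end. We write $s(v)$ for the score of an alive vertex $v$.

\begin{proposition}\label{prop:easy}
If the vertices of $G$ are ordered so that every vertex has at most $k$ parents, then $\operatorname{col}_{ve}(G)\le k+2$. In particular this holds for every graph of treewidth at most $k$.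
\end{proposition}

\begin{proof}
Alice follows the \emph{parent rule}: when Bob marks an edge, she deletes its earlier end if it is alive, and otherwise any alive vertex. After each of her moves the earlier end of every marked edge is deleted, so an alive vertex has marked edges only to its parents and has score at most $k$. Bob's next move raises a score by at most $1$. The last sentence follows from Lemma~\ref{lem:order}, since passing to a subgraph does not create parents.
\end{proof}

The following play shows how the parent rule loses, and that the decisive error occurs well before any score is large.

\begin{example}\label{ex:lose}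
Let $k=3$ and $G=P_9^3$, and let Alice open by deleting $9$. Bob marks $\{1,4\}$, $\{2,4\}$, $\{5,7\}$, $\{6,7\}$, and the parent rule deletes $1,2,5,6$. Now $4$ and $7$ are alive, $s(4)=s(7)=2$, and the edge between them is unmarked. No reply can save Alice any more. Bob marks $\{4,7\}$, both scores become $3$, Alice deletes at most one of the two vertices, and Bob marks $\{3,4\}$ or $\{7,8\}$ to reach score $4$.
\end{example}

\section{Charges, good positions and Alice's strategy}\label{sec:good}

Fix $k\ge3$ and a graph $G$ with a $k$-clique order. To keep the final score at most $k$ it suffices that $s\le k-1$ on alive vertices after each move of Alice. We first describe how this requirement leads to the invariant; the discussion up to Definition~\ref{def:charge} is only motivation.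

\emph{Only alive parents are a threat.} If Bob marks an edge with a deleted end, Alice deletes the other end and no alive vertex has gained anything. So an unmarked edge from $u$ to a deleted parent is harmless, and the quantity to watch is $s(u)+q(u)$, where $q(u)$ is the number of alive parents of $u$. It starts at most $k$. When Bob marks the edge from $u$ to an alive parent and Alice deletes that parent, it does not change.

\emph{The last parent.} The parent rule violates $s\le k-1$ when $s(u)=k-1$ and Bob marks the edge from $u$ to its last alive parent $v$. Then Alice has to delete $u$, and $v$ keeps a marked edge to a child. Since Bob can force this gain for $v$ whenever he likes, we count it in advance and \emph{charge} $u$ to $v$. A vertex $v$ with $s(v)=k-2$ and one charged child $u$ is as dangerous as a vertex of score $k-1$: if Bob marks the edge from $v$ to its last alive parent and Alice deletes that parent, then marking $uv$ gives score $k$ to both $u$ and $v$. So charges must themselves be able to create charges, and the definition is recursive.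

\begin{definition}\label{def:charge}
A \emph{position} consists of the set of alive vertices and the set $M$ of marked edges. For an alive vertex $v$ let $s(v)$ be the number of marked edges at $v$ and $q(v)$ the number of alive parents of $v$. Recursively, from the latest vertex to the earliest, an alive child $c$ of $v$ is \emph{charged to $v$} if $v$ is the only alive parent of $c$, $cv\notin M$, and $\sigma(c)\ge k-1$; the number of children charged to $v$ is $t(v)$; and
\[
\sigma(v)=s(v)+t(v),\qquad \lambda(v)=\sigma(v)+q(v).
\]
We call $\sigma(v)$ the \emph{weight} and $\lambda(v)$ the \emph{load} of $v$. A vertex is \emph{charged} if it is charged to some vertex, which is then unique.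
\end{definition}

We want $\lambda\le k$ and $\sigma\le k-1$ after each move of Alice. The difficulty is the moment at which a new charge appears. Consider a vertex $u$ with $\lambda(u)=k$ and two alive parents $y<z$, so that $\sigma(u)=k-2$. If Bob marks $uy$ and Alice deletes $y$, then $u$ may become charged to $z$. Here the clique condition pays: $y$ is a parent of $z$, so $q(z)$ drops by one while $\sigma(z)$ grows by one, and $\lambda(z)$ does not increase. If instead Bob marks $uz$, deleting $z$ would charge $u$ to $y$ with no such compensation, since $z$ is not a parent of $y$. This was the error in Example~\ref{ex:lose}, with $u=7$, $y=4$, $z=6$. The better reply is to delete $y$ again: then $s(z)$ grows by one, $q(z)$ drops by one, and $u$ is not charged because $uz$ is marked.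

Keeping $\lambda(z)$ constant is not enough if $\lambda(z)=k$. If $q(z)=1$, the weight of $z$ goes from $k-1$ to $k$. If $q(z)=2$, then $z$ ends with weight $k-1$ and one alive parent $w$, so $z$ may be charged to $w$, and the deleted vertex $y$ need not be a parent of $w$. We therefore require that $z$ has one unit of spare load whenever this situation can arise.

\begin{definition}\label{def:good}
A position is \emph{good} if the following hold for every alive vertex $u$.
\begin{enumerate}
\item[(I1)] $\lambda(u)\le k$.
\item[(I2)] $\sigma(u)\le k-1$.
\item[(I3)] If $\lambda(u)=k$, $q(u)=2$ and $z$ is the later of the two alive parents of $u$, then $uz\in M$ or $\lambda(z)\le k-1$.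
\end{enumerate}
\end{definition}

Condition (I3) has to be established at the moment when a vertex $u$ of load $k$ goes from three alive parents $a<b<c$ to two. If Alice deletes $a$ or $b$, she deletes a parent of $c$ and lowers $q(c)$. If she deleted $c$, nothing would lower the load of $b$. So the latest alive parent must also be spared when $q(u)=3$. This gives the strategy.

\begin{definition}\label{def:strategy}
Let the position before Bob's move be good, with at least one alive vertex, and let $\sigma,q,\lambda$ refer to this position. Alice replies as follows.
\begin{enumerate}
\item[(T)] If Bob passes, or marks an edge with at most one alive end, she deletes the alive end if there is one, and otherwise any alive vertex.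
\end{enumerate}
Otherwise Bob marks an edge $uv$ with both ends alive, where $v$ is a parent of $u$.
\begin{enumerate}
\item[(A)] If $\sigma(u)=k-1$, she deletes $u$.
\item[(B)] If $\lambda(u)=k$, $q(u)\in\{2,3\}$ and $v$ is the latest alive parent of $u$, she deletes the earliest alive parent of $u$.
\item[(C)] Otherwise she deletes $v$.
\end{enumerate}
Rules (A) and (B) never apply together, since $\sigma(u)=k-q(u)\le k-2$ in (B).
\end{definition}

\begin{example}\label{ex:win}
We replay Example~\ref{ex:lose} with this strategy. The table lists $(\sigma,q)$ after each move of Alice; the vertices $1,2,5,8$ have weight $0$ while alive.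
\begin{center}
\begin{tabular}{ccc|cccc}
Bob marks & rule & Alice deletes & $3$ & $4$ & $6$ & $7$\\ \hline
 & (T) & $9$ & $(0,2)$ & $(0,3)$ & $(0,3)$ & $(0,3)$\\
$\{1,4\}$ & (C) & $1$ & $(0,1)$ & $(1,2)$ & $(0,3)$ & $(0,3)$\\
$\{2,4\}$ & (C) & $2$ & $(1,0)$ & $(2,1)$ & $(0,3)$ & $(0,3)$\\
$\{5,7\}$ & (C) & $5$ & $(1,0)$ & $(2,1)$ & $(0,2)$ & $(1,2)$\\
$\{6,7\}$ & (B) & $4$ & $(0,0)$ & deleted & $(1,1)$ & $(2,1)$
\end{tabular}
\end{center}
In the second row (I3) holds for $4$ because $\lambda(3)=1$. In the third row $4$ is charged to $3$, and the deletion of $2$ keeps $\lambda(3)=1$. In the fourth row (I3) holds for $7$ because $\lambda(6)=2$. In the last row $7$ is not charged, because its edge to $6$ is marked. Had Alice deleted $6$, the vertex $7$ would be charged to $4$, and $\sigma(4)=3$ would violate (I2): the weight detects the loss two moves of Bob before the score does.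
\end{example}

\begin{proposition}\label{prop:main}
Let $P$ be a good position with at least one alive vertex. Whether Bob marks an unmarked edge or passes, the reply of Definition~\ref{def:strategy} produces a good position.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper}, assuming Proposition~\ref{prop:main}]
First let $G$ have a $k$-clique order. The initial position is good. There $s\equiv0$, and from the latest vertex to the earliest we get $\sigma\equiv0$, since a charge needs weight at least $k-1>0$. So (I2) holds, and $\lambda=q\le k$ gives (I1). A vertex with $q=2$ has load $2<k$, so (I3) is vacuous. Alice makes her first move as if Bob had just passed. By Proposition~\ref{prop:main} and induction, the position after each of her moves is good, so every alive vertex has $s\le\sigma\le k-1$. A move of Bob raises a score by at most $1$. Hence the final score is at most $k$.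

Now let $F$ have treewidth at most $k$, and take $G\supseteq F$ as in Lemma~\ref{lem:order}. A play on $F$ is a play on $G$ in which Bob marks only edges of $F$ and sometimes passes, and the scores in $F$ and in $G$ agree. Alice follows her strategy for $G$, which tolerates passes. The treewidth of Apollonian networks was bounded in Section~\ref{sec:orders}.
\end{proof}

\begin{remark}
The hypothesis $k\ge3$ enters only through the initial position. For $k=2$ and $G=P_n^2$, $n\ge4$, condition (I3) fails at the start: the vertex $4$ has load $2$ and parents $2<3$, and $\lambda(3)=2$. Theorem~\ref{thm:lower} shows that for $n\ge38$ no other invariant can take its place.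
\end{remark}

\section{How weights change in one round}\label{sec:round}

Throughout this section $P$ is a good position, Bob marks an unmarked edge $e$ (we put $e=\emptyset$ if he passes), Alice deletes an arbitrary alive vertex $x$, and $P'$ is the resulting position. Unprimed quantities refer to $P$ and primed ones to $P'$. A vertex $w$ alive in $P'$ is alive in $P$; it has $s'(w)=s(w)+1$ if $w\in e$ and $s'(w)=s(w)$ otherwise, and $q'(w)=q(w)-1$ if $x$ is a parent of $w$ and $q'(w)=q(w)$ otherwise.

Since weights are defined recursively, one move might a priori change them all over the graph. The lemmas below confine the increases. A vertex $w$ alive in $P'$ \emph{rises}, or is a \emph{riser}, if $\sigma'(w)>\sigma(w)$. A child of $w$ is \emph{newly charged} to $w$ if it is charged to $w$ in $P'$ but not in $P$; let $n(w)$ be the number of such children. Then $t'(w)\le t(w)+n(w)$, so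
\begin{equation}\label{eq:jump}
\sigma'(w)-\sigma(w)\le\bigl(s'(w)-s(w)\bigr)+n(w).
\end{equation}
Directly from Definition~\ref{def:charge},
\begin{equation}\label{eq:charged}
c\text{ charged in }P'\quad\Longrightarrow\quad \sigma'(c)\ge k-1,\quad q'(c)=1,\quad \lambda'(c)\ge k .
\end{equation}

\begin{lemma}\label{lem:nonriser}
If $w$ is alive in $P'$ and does not rise, then $\lambda'(w)\le\lambda(w)$. If moreover $x$ is a parent of $w$, then $\lambda'(w)\le k-1$.
\end{lemma}

\begin{proof}
We have $\sigma'(w)\le\sigma(w)$ and $q'(w)\le q(w)$. If $x$ is a parent of $w$, then $q'(w)=q(w)-1$, so $\lambda'(w)\le\lambda(w)-1\le k-1$ by (I1).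
\end{proof}

Deleting $x$ can leave a child of $x$ with a single alive parent, and one might fear that this alone creates a charge. Condition (I1) rules it out.

\begin{lemma}\label{lem:new}
A newly charged vertex rises.
\end{lemma}

\begin{proof}
Let $c$ be charged to $w$ in $P'$ and suppose that $c$ does not rise. Then $\sigma(c)\ge\sigma'(c)\ge k-1$, so $q(c)\le1$ by (I1). As $w$ is alive in $P$, it is the only alive parent of $c$ in $P$. Also $cw\notin M'\supseteq M$. So $c$ is charged to $w$ already in $P$.
\end{proof}

Thus increases start at the ends of $e$ and travel only along new charges, from a child to its parent. Call a set $S$ of vertices a \emph{source set} if it contains every end of $e$ that is alive in $P'$.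

\begin{lemma}\label{lem:source}
Let $S$ be a source set and suppose that some riser lies outside $S$. Then the latest such riser $w$ has $s'(w)=s(w)$ and $n(w)\ge1$, and all children newly charged to $w$ lie in $S$. Consequently every riser outside $S$ is earlier than some riser in $S$ that is charged in $P'$ to a vertex outside $S$.
\end{lemma}

\begin{proof}
Since $w$ is alive in $P'$ and $w\notin S$, we have $w\notin e$ and $s'(w)=s(w)$. By \eqref{eq:jump}, $n(w)\ge1$. A child newly charged to $w$ is later than $w$ and rises by Lemma~\ref{lem:new}, so it lies in $S$ by the choice of $w$. Such a child is later than every riser outside $S$.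
\end{proof}

In particular, if no vertex of $S$ is charged in $P'$ to a vertex outside $S$, all risers lie in $S$. It remains to know what to verify at the risers. Call a vertex $w$ alive in $P'$ \emph{sound} if $\lambda'(w)\le\lambda(w)$, $\sigma'(w)\le k-1$, and (I3) holds in $P'$ for $u=w$. The condition $\lambda'\le\lambda$ is stronger than (I1); it protects the spare load that other vertices rely on in (I3).

\begin{lemma}\label{lem:sound}
If every riser is sound, then $P'$ is good.
\end{lemma}

\begin{proof}
By soundness and Lemma~\ref{lem:nonriser}, $\lambda'\le\lambda\le k$ on all vertices alive in $P'$, which is (I1). A vertex that does not rise has $\sigma'\le\sigma\le k-1$, so (I2) holds. It remains to check (I3) for a vertex $w$ that does not rise. Let $\lambda'(w)=k$ and $q'(w)=2$. In $k=\sigma'(w)+q'(w)\le\sigma(w)+q(w)\le k$ equality holds, so $\lambda(w)=k$ and $q(w)=q'(w)=2$. Hence $w$ has the same two alive parents in $P$ and in $P'$; let $z$ be the later one. By (I3) in $P$, either $wz\in M\subseteq M'$ or $\lambda'(z)\le\lambda(z)\le k-1$.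
\end{proof}

The last lemma is the mechanism described before Definition~\ref{def:good}: a vertex with spare load that loses a parent absorbs one unit of weight, and the increase stops there.

\begin{lemma}\label{lem:absorb}
Let $z$ be alive in $P'$, let $\lambda(z)\le k-1$, and let $x$ be a parent of $z$.
\begin{enumerate}
\item[(a)] If $\sigma'(z)\le\sigma(z)+1$, then $z$ is sound and is not charged in $P'$.
\item[(b)] Let $S$ be a source set with $z\notin S$. Suppose that at most one vertex of $S$ is charged in $P'$ to a vertex outside $S$, and that this vertex, if it exists, is charged to $z$. Then all risers lie in $S\cup\{z\}$, and if $z$ rises it is sound.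
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $q'(z)=q(z)-1$, we get $\lambda'(z)\le\lambda(z)\le k-1$. Hence $\sigma'(z)\le k-1$, condition (I3) is vacuous for $z$ in $P'$, and $z$ is not charged in $P'$ by \eqref{eq:charged}.

(b) If all risers lie in $S$ there is nothing to prove. Otherwise let $w$ be the latest riser outside $S$. By Lemma~\ref{lem:source}, $s'(w)=s(w)$, and the children newly charged to $w$ form a nonempty subset of $S$. By hypothesis $w=z$ and $n(z)=1$. So $\sigma'(z)\le\sigma(z)+1$ by \eqref{eq:jump}, and by (a) the vertex $z$ is sound and not charged in $P'$. Now no vertex of the source set $S\cup\{z\}$ is charged in $P'$ to a vertex outside it, and Lemma~\ref{lem:source} shows that it contains all risers.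
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:cases}

We keep the notation of Section~\ref{sec:round}, with $x$ given by Definition~\ref{def:strategy}. By Lemma~\ref{lem:sound} it suffices to show that every riser is sound. In each case we locate the risers with Lemma~\ref{lem:source} or Lemma~\ref{lem:absorb}(b) and then check them.

\subsection*{Rule (T)}
No end of $e$ is alive in $P'$, so $\emptyset$ is a source set and nothing rises.

\subsection*{Rule (A)}
Here $x=u$ and $\sigma(u)=k-1$. Since $v$ is alive, (I1) gives $q(u)=1$. So $v$ is the only alive parent of $u$, and $uv\notin M$; that is, $u$ is charged to $v$ in $P$. The set $\{v\}$ is a source set, so by Lemma~\ref{lem:source} no vertex later than $v$ rises, and $n(v)=0$ by Lemma~\ref{lem:new}. The charge of $u$ disappears with $u$, so $t'(v)\le t(v)-1$, while $s'(v)=s(v)+1$. Thus $\sigma'(v)\le\sigma(v)$: the marked edge replaces the charge that anticipated it. The source set $\{v\}$ contains no riser, so by Lemma~\ref{lem:source} nothing rises.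

\subsection*{The vertex $u$ under rules (B) and (C)}
Now $u$ is alive in $P'$, $\sigma(u)\le k-2$ by (I2) and the failure of (A), and $x$ is a parent of $u$, so $q'(u)=q(u)-1$. Applying Lemma~\ref{lem:source} to the source set $\{u,v\}$, whose latest element is $u$, we see that no child of $u$ rises, so $n(u)=0$. By \eqref{eq:jump},
\begin{equation}\label{eq:u}
\sigma'(u)\le\sigma(u)+1\le k-1,\qquad\lambda'(u)\le\lambda(u).
\end{equation}
Hence $u$ is sound as soon as (I3) holds for $u$ in $P'$.

\subsection*{Rule (C)}
Here $x=v$, and $S=\{u\}$ is a source set. If $u$ is not charged in $P'$, then $u$ is the only possible riser. We distinguish cases by $\lambda(u)$ and $q(u)$. Note that $q(u)\ge1$, and that $\lambda(u)=k$, $q(u)=1$ would give $\sigma(u)=k-1$, which belongs to rule (A).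

\medskip\noindent\emph{Case $\lambda(u)\le k-1$.} By \eqref{eq:u} and Lemma~\ref{lem:absorb}(a) with $z=u$, the vertex $u$ is sound and not charged in $P'$.

\medskip\noindent\emph{Case $\lambda(u)=k$, $q(u)=2$.} Let $y<z$ be the alive parents of $u$ in $P$. Rule (B) does not apply, so $v=y$. In $P'$ the only alive parent of $u$ is $z$, so (I3) is vacuous for $u$, and $u$ is sound. If $uz\in M$, then $u$ is not charged in $P'$ and we are done. If $uz\notin M$, then $\lambda(z)\le k-1$ by (I3) in $P$, and $x=y$ is a parent of $z$ by (Clique). As $u$ can be charged in $P'$ only to $z$, Lemma~\ref{lem:absorb}(b) shows that the risers lie in $\{u,z\}$ and are sound.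

\medskip\noindent\emph{Case $\lambda(u)=k$, $q(u)=3$.} Let $a<b<c$ be the alive parents of $u$ in $P$. Since $q'(u)=2$, the vertex $u$ is not charged in $P'$, and it is the only possible riser. Rule (B) does not apply, so $v\in\{a,b\}$, and the later alive parent of $u$ in $P'$ is $c$. By (Clique) $x=v$ is a parent of $c$, and $c$ does not rise, so $\lambda'(c)\le k-1$ by Lemma~\ref{lem:nonriser}. Thus (I3) holds for $u$ in $P'$.

\medskip\noindent\emph{Case $\lambda(u)=k$, $q(u)\ge4$.} Since $q'(u)\ge3$, the vertex $u$ is not charged in $P'$ and (I3) is vacuous for it.

\subsection*{Rule (B)}
Here $\lambda(u)=k$, $q(u)\in\{2,3\}$, $v$ is the latest alive parent of $u$, and $x=a$ is the earliest. Both ends of $e$ survive, so both may rise, and we use the source set $S=\{u,v\}$. As $a<v$, (Clique) shows that $a$ is a parent of $v$, so $q'(v)=q(v)-1$.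

The vertex $u$ is not charged in $P'$: if $q(u)=2$, its only alive parent in $P'$ is $v$ and $uv\in M'$; if $q(u)=3$, then $q'(u)=2$. It is also sound: in the first case (I3) is vacuous for $u$ in $P'$, and in the second case the later alive parent of $u$ in $P'$ is $v$ and $uv\in M'$.

Since $u$ is not charged in $P'$, Lemma~\ref{lem:source} shows that every riser outside $S$ is earlier than $v$, and that there is none unless $v$ is charged in $P'$. So the only child of $v$ that may rise is $u$, which is not charged, and $n(v)=0$ by Lemma~\ref{lem:new}. By \eqref{eq:jump},
\begin{equation}\label{eq:v}
\sigma'(v)\le\sigma(v)+1,\qquad\lambda'(v)\le\lambda(v).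
\end{equation}

\medskip\noindent\emph{Case $q(u)=2$.} The alive parents of $u$ in $P$ are $a<v$ and $uv\notin M$, so $\lambda(v)\le k-1$ by (I3) in $P$. By \eqref{eq:v} and Lemma~\ref{lem:absorb}(a) with $z=v$, the vertex $v$ is sound and not charged in $P'$. So the risers lie in $\{u,v\}$ and are sound.

\medskip\noindent\emph{Case $q(u)=3$.} Let $a<b<v$ be the alive parents of $u$ in $P$. Now (I3) says nothing about $v$, and $\lambda(v)=k$ is possible. What replaces the spare load is that $a$ and $b$ are both parents of $v$ by (Clique). Thus $q(v)\ge2$, so $\sigma(v)\le k-2$ by (I1), and $\sigma'(v)\le k-1$ by \eqref{eq:v}. Hence $v$ is sound as soon as (I3) holds for $v$ in $P'$.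

Suppose first that $v$ is charged in $P'$. By \eqref{eq:charged}, $q'(v)=1$ and $\sigma'(v)\ge k-1$. So (I3) is vacuous for $v$ in $P'$, and $v$ is sound. Moreover $q(v)=2$, and $\sigma(v)\ge\sigma'(v)-1\ge k-2$ gives $\lambda(v)=k$. The alive parents of $v$ in $P$ are therefore $a<b$, the vertex $v$ is charged to $b$ in $P'$, and $vb\notin M$. Condition (I3) in $P$, applied to $v$, gives $\lambda(b)\le k-1$, and $x=a$ is a parent of $b$ by (Clique). Lemma~\ref{lem:absorb}(b) with $z=b$ shows that the risers lie in $\{u,v,b\}$ and are sound.

Suppose now that $v$ is not charged in $P'$. Then the risers lie in $\{u,v\}$, and only (I3) for $v$ remains. Let $\lambda'(v)=k$ and $q'(v)=2$. Then $q(v)=3$, the alive parents of $v$ in $P$ are $a,b$ and a third vertex $d$, and those in $P'$ are $b$ and $d$. Let $z$ be the later of $b$ and $d$. Then $a<b\le z$, and $a,z$ are both parents of $v$, so $x=a$ is a parent of $z$ by (Clique). Since $z<v<u$, the vertex $z$ does not rise, and Lemma~\ref{lem:nonriser} gives $\lambda'(z)\le k-1$. So (I3) holds for $v$ in $P'$.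

\medskip
In every case all risers are sound. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:upper}. \qed

\begin{remark}
The bound on the number of parents is used only for (I1) in the initial position. The clique condition is used only for moves at a vertex $u$ with $\lambda(u)=k$ and $q(u)\in\{2,3\}$ whose two ends are alive. In these moves Alice never deletes the latest alive parent of $u$, and the vertex she deletes is a parent of the vertex that has to absorb an increase or to provide spare load.
\end{remark}

\section{Squares of paths}\label{sec:lower}

Bob's weapon is the chain of forced replies that the recursive charges guard against in the upper bound. Along an unmarked path he marks one edge after another, each time threatening the vertex behind him, until he arrives at a vertex that already has a marked edge.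

\begin{lemma}\label{lem:fuse}
Suppose that Bob is to move and that $w_1,\dots,w_m$, $m\ge2$, is a path of alive vertices whose edges are unmarked, such that every $w_i$ has degree at least $3$ in $G$ and $s(w_1),s(w_m)\ge1$. Then Bob can force a score of at least $3$.
\end{lemma}

\begin{proof}
If Bob is to move and an alive vertex $w$ of degree at least $3$ has $s(w)\ge2$, he reaches the goal: either $s(w)\ge3$ already, or $w$ has an unmarked edge, which he marks. We use induction on $m$. Bob marks $w_1w_2$, so that $s(w_1)\ge2$. If $m=2$, then also $s(w_2)\ge2$, and one of the two vertices survives Alice's reply. If $m\ge3$ and Alice does not delete $w_1$, then $w_1$ survives with $s(w_1)\ge2$. If she deletes $w_1$, then $w_2,\dots,w_m$ satisfies the hypothesis, since now $s(w_2)\ge1$.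
\end{proof}

So Bob needs two alive vertices of positive score joined by an unmarked path. Each of his moves can create two such vertices; Alice must delete them or separate them. In the square of a path separation is expensive: deleting a single vertex $x_i$ is bypassed by the edge $x_{i-1}x_{i+1}$. Bob marks only edges of the form $x_{i-1}x_{i+1}$, since these are bypassed through $x_i$. Alice can then cut with the single vertex $x_i$, but such a move deletes no vertex of positive score. The proof below counts these options; Figure~\ref{fig:breaks} shows them.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]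
\foreach \i in {2,...,13} \coordinate (x\i) at ({0.9*\i},{1.1*mod(\i,2)});
\foreach \i/\j in {2/3,3/4,3/5,4/6,5/6,6/7,6/8,9/10,9/11,10/11,10/12,11/12,11/13} \draw[dotted] (x\i)--(x\j);
\foreach \i/\j in {4/5,5/7,7/8,8/9,7/9,12/13} \draw (x\i)--(x\j);
\foreach \i/\j in {2/4,8/10} \draw[line width=2.2pt] (x\i)--(x\j);
\foreach \i in {2,4,5,7,8,9,12,13} \draw[fill=white] (x\i) circle (3pt);
\foreach \i in {3,6,10,11} \draw[fill=black] (x\i) circle (3pt);
\foreach \i in {2,4,6,8,10,12} \node[below=3pt] at (x\i) {$x_{\i}$};
\foreach \i in {3,5,7,9,11,13} \node[above=3pt] at (x\i) {$x_{\i}$};
\end{tikzpicture}
\caption{Part of the square of a path. Bob has marked the two thick edges and Alice has deleted the black vertices; thin solid edges are unmarked with both ends alive. Deleting $x_3$, the middle vertex of a marked edge, separates $x_2$ from $x_4$. Deleting the two vertices $x_{10},x_{11}$ separates $x_9$ from $x_{12}$. Deleting $x_6$ separates nothing, and the path $x_4x_5x_7x_8$ joins two alive vertices of score $1$.}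
\label{fig:breaks}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $G$ contain distinct vertices $x_1,\dots,x_{38}$ with $x_ix_j\in E(G)$ whenever $1\le|i-j|\le2$. Let $I=\{2,\dots,37\}$. Every $x_i$ with $i\in I$ has degree at least $3$: the vertex $x_2$ is adjacent to $x_1,x_3,x_4$, the vertex $x_{37}$ to $x_{35},x_{36},x_{38}$, and the others have four neighbors among the $x_j$. Split $\{x_i:i\in I\}$ into the $12$ \emph{blocks} $\{x_{3j-1},x_{3j},x_{3j+1}\}$, $1\le j\le12$.

In each of his first six moves Bob picks a block that he has not used before and whose three vertices are alive, and marks the edge $x_{3j-1}x_{3j+1}$ joining its first and last vertex. Before his $m$-th move, $m\le6$, Alice has deleted $m$ vertices and Bob has used $m-1$ blocks, so at most $2m-1\le11$ blocks are unavailable and the move is possible. The six marked edges have $12$ distinct ends, which we call \emph{terminals}.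

Consider the position after Alice's seventh move. Let $X$ be the set of deleted vertices among the $x_i$, $i\in I$, so $|X|\le7$. Let $\Gamma$ be the graph whose vertices are the alive $x_i$, $i\in I$, and whose edges are the unmarked edges $x_ix_j$ with $1\le|i-j|\le2$. List the vertices of $\Gamma$ by increasing index and let $x_i,x_{i'}$, $i<i'$, be consecutive in this list. If $i'=i+1$ they are adjacent in $\Gamma$, since Bob has marked no such edge. So they are adjacent in $\Gamma$ unless they form a \emph{break} of one of two types:
\begin{enumerate}
\item[(1)] $i'-i\ge3$, so that at least two vertices of $X$ lie between them;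
\item[(2)] $i'=i+2$ and $x_ix_{i+2}$ is marked, so that the one vertex of $X$ between them is the middle vertex of a used block.
\end{enumerate}
Different breaks enclose disjoint subsets of $X$. Let $c$ be the number of breaks of type (2). They enclose $c$ vertices of $X$, none of which is a terminal. The remaining at most $7-c$ vertices of $X$ allow at most $\lfloor(7-c)/2\rfloor\le3$ breaks of type (1). The breaks cut the list into runs that are connected in $\Gamma$, so $\Gamma$ has at most $1+c+3=4+c$ components. On the other hand at most $7-c$ terminals are deleted, so at least $12-(7-c)=5+c$ terminals are alive, and each has score at least $1$. Two of them lie in one component of $\Gamma$. A path in $\Gamma$ between them satisfies the hypothesis of Lemma~\ref{lem:fuse}, so Bob forces a score of at least $3$, and $\operatorname{col}_{ve}(G)\ge4$.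

(a) Start with the triangle $\{1,2,3\}$, insert $4$ into its inner face, and for $i=5,\dots,n$ insert $i$ into the face with corners $i-1,i-2,i-3$, which was created when $i-1$ was inserted. The result is $P_n^3$. For $n\ge38$ it contains $P_{38}^2$, so $\operatorname{col}_{ve}(P_n^3)\ge4$, and Theorem~\ref{thm:upper} gives equality.

(b) All three classes consist of graphs of treewidth at most $3$, so $\operatorname{col}_{ve}\le4$ by Theorem~\ref{thm:upper} with $k=3$. The value $4$ is attained by the Apollonian network $P_{38}^3$, and by $P_{38}^2$, which has treewidth at most $2$.

(c) For $k=2$ we have $\operatorname{col}_{ve}(P_{38}^2)=4>k+1$. For $k=1$ the path $P_6$ has treewidth at most $1$, and $\operatorname{col}_{ve}(P_6)=3>k+1$ by Example~\ref{ex:path}.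
\end{proof}

\begin{remark}
The number $38$ comes from this count. After $r$ preparatory moves of Bob and $r+1$ moves of Alice, at least $2r-(r+1-c)=r-1+c$ terminals are alive and $\Gamma$ has at most $1+c+\lfloor(r+1)/2\rfloor$ components. The inequality $r-1>1+\lfloor(r+1)/2\rfloor$ first holds for $r=6$. Guaranteeing a free block then takes $2r=12$ blocks, that is $36$ vertices, and the two further vertices $x_1,x_{38}$ ensure degree at least $3$. We have not tried to minimize this number.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Herden}
Daniel Herden, Jonathan Meddaugh, Mark Sepanski, Isaac Echols, Nina Garcia-Montoya, Cordell Hammon, Guanjie Huang, Adam Kraus, Jorge Marchena Menendez, Jasmin Mohn, Rafael Morales Jim\'enez,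
\emph{Vertex-edge marking score of certain triangular lattices},
arXiv:2201.03633 (2022).

\end{thebibliography}
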